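# Sums of squares close to a polynomial that is nonnegative on the cube: the rate $1/r^2$ without a logarithm

## 1. The guess $1/r^2$, tested in one variable

Let $f$ be a polynomial that is nonnegative on $[-1,1]^n$. How well can $f$ be approximated by a sum of squares of degree at most $r$? There is a price to pay, because a sum of squares is nonnegative on all of $\mathbb R^n$, while $f$ may become negative as soon as we leave the cube.

Gribling, de Klerk and Vera ("Squared polynomial approximation kernels for the hypercube: improved error bounds and implications for Lasserre hierarchies", arXiv:2605.31496, 2026) construct sums of squares with error $O(\log^3 r/r^2)$ as $r\to\infty$, in a norm defined below; the dependence on parameters other than $r$ is suppressed here. They remark that this is tight up to the factor $\log^3 r$, and it remains to be seen whether that factor can be avoided. The answer one would first guess is that it can, and that the true price is a constant times $1/r^2$.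 Let us fix the terms and test this guess.

**Notation.** $\mathbb R[\mathbf x]_d$ is the space of real polynomials in $\mathbf x=(x_1,\dots,x_n)$ of total degree at most $d$. $T_k$ is the Chebyshev polynomial, $T_k(\cos\theta)=\cos k\theta$, and $T_\alpha(\mathbf x)=\prod_i T_{\alpha_i}(x_i)$. Every polynomial has a unique finite expansion $g=\sum_\alpha g_\alpha T_\alpha$, and
$$\|g\|:=\|g\|_{1,\mathrm{cheb}}=\sum_\alpha |g_\alpha| ,$$
the sum running over all coefficients, whatever the degree of $g$. For example $x^2=\tfrac12(T_0+T_2)$ has norm $1$, and $1-x$ has norm $2$. $\Sigma[\mathbf x]_r$ is the cone of polynomials of total degree at most $r$ that are sums of squares; each squared polynomial has degree at most $r/2$.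

We use the following standard facts.

1. $\|fg\|\le\|f\|\,\|g\|$, because $T_jT_k=\frac12(T_{j+k}+T_{|j-k|})$.
2. $\Sigma[\mathbf x]_r$ is a closed convex cone. For closedness, write its members as $z^{\mathsf T}Gz$, where $z$ is the vector of monomials of degree at most $\lfloor r/2\rfloor$ and $G$ is positive semidefinite. Then $\int_{[-1,1]^n}z^{\mathsf T}Gz\ge\lambda_{\min}\operatorname{tr}G$, where $\lambda_{\min}>0$ is the least eigenvalue of $\int zz^{\mathsf T}$. So a convergent sequence of members has bounded matrices $G$, and we pass to a convergent subsequence. Consequently $\min_{p\in\Sigma[\mathbf x]_r}\|f-p\|$ is attained.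
3. A polynomial in **one** variable that is nonnegative on $\mathbb R$ is a sum of two squares.
4. $T_m(\cosh t)=\cosh mt$, and $\cosh u\cosh v\le\cosh(u+v)$ for $uv\ge0$. So for $y\ge1$, $T_m(y)$ is nondecreasing in $m$ and $T_m(y)^2\le T_{2m}(y)$. If $m$ is even, then $T_m(-y)=T_m(y)$ and $T_m\ge-1$ on all of $\mathbb R$.

Two consequences of fact 4 will be used constantly. Comparing power series term by term, for integers $0\le j\le k$, $k\ge1$,
$$\cosh jt-1\le\frac{j^2}{k^2}\,(\cosh kt-1). \tag{1}$$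
And if $u$ is a univariate polynomial of degree at most $m$, then $|u(y)|\le\|u\|\,T_m(|y|)$ for $|y|\ge1$.

**The case $f=1-x$.** This $f$ is negative to the right of $1$. Take $r$ even and try
$$p=1-x+\tfrac1{r^2}\bigl(1+T_r(x)\bigr).$$
For $x\le1$ both summands are nonnegative. For $x=\cosh t\ge1$, (1) with $j=1$, $k=r$ gives $x-1\le\frac1{r^2}(T_r(x)-1)$, so $p(x)\ge 2/r^2>0$. By fact 3, $p$ is a sum of squares, and the error is $\|p-f\|=2/r^2$. For $r=2$ this reads $1-x+\frac12x^2=\frac12(x-1)^2+\frac12$.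

One cannot do better than the order $1/r^2$. Let $p\in\Sigma[x]_r$ and $y=\cosh(2/r)$. Then $(p-f)(y)\ge y-1\ge 2/r^2$, while $(p-f)(y)\le\|p-f\|\,T_r(y)=\|p-f\|\cosh2$. Since $\cosh 2<4$, $\|p-f\|\ge 1/(2r^2)$.

**All univariate $f$.** Let $f=\sum_{j\le d}f_jT_j\ge0$ on $[-1,1]$ and let $r\ge d\ge1$ be even. For $y=\cosh t\ge 1$, (1) gives
$$f(y)=f(1)+\sum_j f_j(\cosh jt-1)\ge-\|f\|(\cosh dt-1)\ge-\|f\|\frac{d^2}{r^2}\bigl(T_r(y)-1\bigr).$$
The same holds for $y\le-1$ (replace $f_j$ by $(-1)^jf_j$ and use $f(-1)\ge0$). Hence $f+\|f\|\frac{d^2}{r^2}(1+T_r)$ is nonnegative on $\mathbb R$, so it is a sum of squares, and its error is at most $2\|f\|d^2/r^2$. The guess passes the test in one variable, with very little effort.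

**Products.** If $f(\mathbf x)=f_1(x_1)f_2(x_2)$ with both factors nonnegative on $[-1,1]$, approximate $f_i$ by $p_i$ as above. Then $p_1p_2$ is a sum of squares, and $f_1f_2-p_1p_2=(f_1-p_1)f_2+p_1(f_2-p_2)$ has norm of order $d^2/r^2$ times $\|f_1\|\|f_2\|=\|f\|$. The guess passes again.

## 2. The theorem, and its lower bound from one evaluation point

**Theorem 1.** There is an absolute constant $C$ such that for all $n,d,r\ge1$ and every $f$ of degree $\le d$ in each variable (in particular every $f\in\mathbb R[\mathbf x]_d$) with $f\ge0$ on $[-1,1]^n$,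
$$\min_{p\in\Sigma[\mathbf x]_r}\|f-p\|\le C\,n^3d^2\,\frac{\|f\|}{r^2}. \tag{2}$$
Conversely, $f=\frac12(1-T_d(x_1))$ is nonnegative on the cube, lies in $\mathbb R[\mathbf x]_d$, has $\|f\|=1$, and satisfies $\min_{p\in\Sigma[\mathbf x]_r}\|f-p\|\ge\frac14\min\{1,d^2/r^2\}$ for all $r\ge1$. Hence, for fixed $n$,
$$\sup\Big\{\min_{p\in\Sigma[\mathbf x]_r}\|f-p\|:\ f\in\mathbb R[\mathbf x]_d,\ f\ge0\text{ on }[-1,1]^n,\ \|f\|\le1\Big\}\asymp_n\min\{1,d^2/r^2\}.$$

For $d=0$ the polynomial $f$ is a nonnegative constant and the error is $0$. So the bound $C(n,d)\|f\|/r^2$ holds for all $r\ge1$, with no logarithm. Nothing is claimed about the optimality of $n^3$.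

**Proof of the lower bound.** This repeats the argument for $1-x$. Let $f=\frac12(1-T_d(x_1))$ and $p\in\Sigma[\mathbf x]_r$. If $r<d$, the expansion of $p$ contains no $T_d(x_1)$, so the coefficient of $T_d(x_1)$ in $f-p$ is $-\frac12$ and $\|f-p\|\ge\frac12$.

If $r\ge d$, put $y=\cosh(2/r)$, $\xi=(y,1,\dots,1)$ and $\ell(g)=g(\xi)/T_r(y)$. For $|\alpha|\le r$ we have $|T_\alpha(\xi)|=T_{\alpha_1}(y)\le T_r(y)$, so $|\ell(g)|\le\|g\|$ on $\mathbb R[\mathbf x]_r$. Since $\ell(p)\ge0$,
$$\|f-p\|\ge\ell(p)-\ell(f)\ge-\ell(f)=\frac{\cosh(2d/r)-1}{2\cosh2}\ge\frac{d^2}{r^2\cosh2}\ge\frac{d^2}{4r^2}.$$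

The last display of the theorem follows from this, from (2), and from the fact that $p=0$ always has error $\|f\|$. It remains to prove (2). $\square$

## 3. Two variables: nonnegativity is no longer enough

The recipe "add a small multiple of $1+T_r$ until the polynomial is nonnegative on the whole space" used fact 3 at its last step. In two variables fact 3 is false. The classical example is the Motzkin polynomial $m=x^4y^2+x^2y^4-3x^2y^2+1$, nonnegative by the inequality of arithmetic and geometric means. If $m=\sum q_i^2$, then $\deg q_i\le3$. Setting $y=0$ gives $\sum q_i(x,0)^2=1$, so $q_i(x,0)$ is constant, and likewise $q_i(0,y)$. Hence $q_i=a_i+b_ixy+c_ix^2y+d_ixy^2$, and the coefficient of $x^2y^2$ gives $\sum b_i^2=-3$, which is absurd. So in several variables we need a reason for the approximant to be a *sum of squares*.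

Products of univariate polynomials behave well, as we saw. Can we write $f$ exactly as a sum of products $a_i(x_1)b_i(x_2)$ of factors nonnegative on $[-1,1]$? Not in general. For $f=(x_1-x_2)^2$, every term would have to vanish on the diagonal, so $a_i(t)b_i(t)=0$ for all $t\in[-1,1]$, which forces $a_i=0$ or $b_i=0$.

Nor can the univariate recipe be applied one variable at a time as a linear operation, since $f\mapsto f+\|f\|\frac{d^2}{r^2}(1+T_r)$ is not linear. What does pass to products is a linear operator that samples $f$ at points of $[-1,1]$ and multiplies the samples by fixed sums of squares.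

**Definition (node operator).** A node operator is a map
$$Pf(y)=\int_\Omega f(x(\omega))\,S_\omega(y)\,d\mu(\omega),$$
where $\Omega$ is a disjoint union of finitely many compact intervals and points, $\mu$ is a nonnegative constant multiple of Lebesgue measure on each interval and a point mass on each point, $x:\Omega\to[-1,1]$ is continuous, and the $S_\omega$ are univariate polynomials of bounded degree whose coefficients are continuous in $\omega$. The numbers $x(\omega)$ are the nodes and the $S_\omega$ the weights.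

For instance,
$$Pf(y)=f(1)\tfrac{(1+y)^2}4+f(0)\tfrac{1-y^2}2+f(-1)\tfrac{(1-y)^2}4$$
is a node operator with $P1=1$ and $Px=y$. Its weights are nonnegative on $[-1,1]$, but the middle one is negative for $|y|>1$. It can be repaired. For $|y|=\cosh t$ and $N\ge2$ even, (1) gives $\frac{1-y^2}2=-\frac14(\cosh2t-1)\ge-\frac1{N^2}(T_N(y)-1)$, so adding $\frac1{N^2}(1+T_N)$ makes the middle weight nonnegative on $\mathbb R$ and costs $2/N^2$ in norm. This is the kind of repair that we will attempt below.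

**Proposition 2.** There are absolute constants $\rho_0\ge3$ and $C_*$ such that for every $d\ge1$ and every odd $M\ge3$ with $M\ge\rho_0d$ there is a node operator $P$ whose weights satisfy $S_\omega\ge0$ on all of $\mathbb R$ and $\deg S_\omega\le16M$, with
$$\|PT_j-T_j\|\le C_*\frac{d^2}{M^2}\qquad(0\le j\le d).$$

## 4. From Proposition 2 to the bound (2)

**Step 1: the tensor product is a sum of squares.** Let $f\ge0$ on $[-1,1]^n$ have degree $\le d$ in each variable and put
$$P_nf(\mathbf y)=\int_{\Omega^n}f(x(\omega_1),\dots,x(\omega_n))\prod_{i=1}^nS_{\omega_i}(y_i)\,d\mu(\omega_1)\cdots d\mu(\omega_n).$$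
By fact 3 each $S_{\omega_i}(y_i)$ is a sum of squares. A product of sums of squares is a sum of squares, so $\prod_iS_{\omega_i}(y_i)\in\Sigma[\mathbf y]_{16nM}$, and its factor $f(x(\omega_1),\dots)$ is nonnegative because the nodes lie in the cube. The integrand is continuous on each of the finitely many compact components of $\Omega^n$, so $P_nf$ is a limit of Riemann sums with nonnegative coefficients. As $\Sigma[\mathbf y]_{16nM}$ is a closed convex cone, $P_nf\in\Sigma[\mathbf y]_{16nM}$.

**Step 2: the errors add up.** This step bounds $P_nf-f$. Let $\varepsilon=C_*d^2/M^2$ and write $PT_j=T_j+E_j$ with $\|E_j\|\le\varepsilon$. For $\alpha_i\le d$ the integral factors, so $P_nT_\alpha=\prod_i(PT_{\alpha_i})(y_i)=\prod_i(T_{\alpha_i}(y_i)+E_{\alpha_i}(y_i))$. Expanding, removing the term $T_\alpha$, and using fact 1, we get $\|P_nT_\alpha-T_\alpha\|\le(1+\varepsilon)^n-1\le e^{n\varepsilon}-1$. By linearity, and since $e^x-1\le2x$ on $[0,1]$,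
$$\|P_nf-f\|\le(e^{n\varepsilon}-1)\|f\|\le2n\varepsilon\|f\|\qquad\text{if }n\varepsilon\le1. \tag{3}$$

**Step 3: choosing $M$ for a given $r$.** Suppose first $r\ge48n$, and let $M$ be the largest odd integer with $16nM\le r$. Then $M\ge3$. With $X=r/(16n)\ge3$ we have $M\ge X-2\ge X/3=r/(48n)$. If also $M\ge\rho_0d$ and $nC_*d^2\le M^2$, then (3) applies, $P_nf\in\Sigma[\mathbf x]_r$, and
$$\|f-P_nf\|\le\frac{2nC_*d^2}{M^2}\|f\|\le2\cdot48^2\,C_*\frac{n^3d^2}{r^2}\|f\|.$$
In all remaining cases one of these holds: $r<48n$; or $r\le48nM<48n\rho_0d$; or $r^2\le(48n)^2M^2<(48n)^2nC_*d^2$. Each implies $r^2\le Cn^3d^2$ with $C$ absolute, and then $p=0$ has error $\|f\|\le Cn^3d^2\|f\|/r^2$. This proves (2), given Proposition 2.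

The rest of the lecture proves Proposition 2. From now on $C$ is a positive absolute constant that may change from line to line, while $C_1,C_2,\dots$ are fixed. We fix $d\ge1$ and an odd $M\ge3$, and put
$$\rho=\frac Md\ge\rho_0,\qquad N=4M\ (\text{even}).$$
Here $\rho_0\ge3$ is an absolute constant, taken large enough for the finitely many requirements met below. Our allowance for every error is $C\rho^{-2}=Cd^2/M^2$.

## 5. A positive kernel and its size off the interval

This section builds a convolution operator with the right error, and measures how negative its weights can be outside $[-1,1]$. Let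
$$D(t)=\frac{\sin(Mt/2)}{\sin(t/2)}=1+2\sum_{j=1}^{(M-1)/2}\cos jt,\qquad\kappa=c_MD^8,\quad\frac1{2\pi}\int_{-\pi}^\pi\kappa=1.$$

**Size of $c_M$.** For $|t|\le\pi/M$ we have $|\sin(Mt/2)|\ge M|t|/\pi$ and $|\sin(t/2)|\le|t|/2$, so $D\ge2M/\pi$ there. Hence $\frac1{2\pi}\int D^8\ge\frac1M(2M/\pi)^8$ and $c_M\le CM^{-7}$. Also $|D(t)|\le\min(M,1/|\sin(t/2)|)$.

**Multipliers.** Let $\lambda_j=\frac1{2\pi}\int_{-\pi}^{\pi}\kappa(t)\cos jt\,dt$. Since $D$ has nonnegative Fourier coefficients, so does $D^8$, and $0\le\lambda_j\le\lambda_0=1$. From $1-\cos jt\le j^2t^2/2$, from $\kappa\le CM$ everywhere, and from $\kappa\le CM^{-7}t^{-8}$ (as $|\sin(t/2)|\ge|t|/\pi$),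
$$1-\lambda_j\le\frac{j^2}2\cdot\frac1{2\pi}\int_{-\pi}^{\pi}t^2\kappa\,dt\le Cj^2\Big(\int_{|t|\le1/M}Mt^2dt+\int_{1/M\le|t|\le\pi}M^{-7}t^{-6}dt\Big)\le\frac{C_1j^2}{M^2}. \tag{4}$$

**Complex arguments.** Points outside $[-1,1]$ are $\cosh t=\cos(it)$ and $-\cosh t=\cos(\pi+it)$, so we need $\kappa$ at complex points. From $|\sin(x+iu)|^2=\sin^2x+\sinh^2u$, which lies between $\sin^2x$ and $\cosh^2u$, and from $\cosh(Mt/2)^8\le\cosh(4Mt)$, we get for real $\theta\notin2\pi\mathbb Z$ and real $t$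
$$|\kappa(\theta+it)|\le CM^{-7}|\sin(\theta/2)|^{-8}\,T_N(\cosh t). \tag{5}$$

**The operator $\mathcal J$.** For bounded measurable $F$ on $[-1,1]$ let
$$(\mathcal JF)(\cos\varphi)=\frac1{2\pi}\int_{-\pi}^\pi F(\cos\theta)\,\kappa(\varphi-\theta)\,d\theta.$$
This is an even trigonometric polynomial in $\varphi$ of degree at most $4(M-1)$, so $\mathcal JF$ is a polynomial in $y=\cos\varphi$ of that degree. Both sides are entire in $\varphi$, so the formula holds for complex $\varphi$. If $F(\cos\theta)$ has cosine series $\sum F_j\cos j\theta$, then $\mathcal JF=\sum_j\lambda_jF_jT_j$. In particular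
$$\mathcal JT_j=\lambda_jT_j,\qquad\|\mathcal JF\|\le\sum_j|F_j|. \tag{6}$$
By (4), $\|\mathcal JT_j-T_j\|\le C\rho^{-2}$ for $j\le d$, the right order. Moreover
$$\mathcal Jf=\frac1\pi\int_0^\pi f(\cos\theta)K_\theta\,d\theta,\qquad K_\theta(\cos\varphi)=\tfrac12\bigl(\kappa(\varphi-\theta)+\kappa(\varphi+\theta)\bigr),$$
is a node operator whose weights satisfy $K_\theta\ge0$ on $[-1,1]$. The natural attempt is to make each $K_\theta$ nonnegative on $\mathbb R$ by adding a multiple of $1+T_N$.

**Repairing the middle weights.** For $0<\theta<\pi$ put $w(\theta)=M^{-7}(\sin(\theta/2)^{-8}+\cos(\theta/2)^{-8})$. Estimate (5) with $\varphi=it$ and with $\varphi=\pi+it$ (where $|\sin((\pi\mp\theta)/2)|=\cos(\theta/2)$) gives $|K_\theta(y)|\le C_5w(\theta)T_N(y)$ for $|y|\ge1$. Hence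
$$K'_\theta:=K_\theta+C_5\,w(\theta)(1+T_N)\ \ge0\quad\text{on }\mathbb R. \tag{7}$$
On $[-1,1]$ both terms are nonnegative; outside, the sum is at least $C_5w(\theta)$.

For nodes with $a\le\theta\le\pi-a$ the total cost is of order $\int_a^{\pi-a}w\le C(Ma)^{-7}$. With $Ma$ large this is small. But for $a$ of order $1/M$ the bound is of constant order, so this repair is not available for nodes very close to the endpoints $\pm1$. They need another treatment.

## 6. Two nodes at each endpoint

The nodes near $1$ will be merged into two, at $1$ and $1-h$, by linear interpolation. This section fixes $h$ and studies the two weights that result. Put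
$$h=\frac1{dM}\le\frac13,\qquad1-\cos a=h,\ \ 0<a<\tfrac\pi2,\qquad\text{so }\sin^2(a/2)=\tfrac h2.$$
Then, using $\sin(a/2)\ge a/\pi$ and $a\ge2\sin(a/2)$,
$$M^2h=\rho,\qquad d^2h=\frac1\rho,\qquad a^2\le\frac{\pi^2h}2,\qquad M^2a^2\ge2M^2h=2\rho. \tag{8}$$
Let $s(\theta)=(1-\cos\theta)/h=\sin^2(\theta/2)/\sin^2(a/2)$, so that $\cos\theta=1-s(\theta)h$ and $0\le s\le1$ on $[-a,a]$. Since $|\sin(\theta/2)|\ge|\theta|/\pi$ and $s(\theta)\le C\theta^2/a^2$,
$$M^{-7}\int_{a\le|\theta|\le\pi}(1+s(\theta))|\sin(\theta/2)|^{-8}d\theta\le CM^{-7}(a^{-7}+a^{-2}a^{-5})\le C\rho^{-7/2}\le C\rho^{-2}. \tag{9}$$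
In particular, by the symmetry $\theta\mapsto\pi-\theta$,
$$\int_a^{\pi-a}w(\theta)\,d\theta\le C\rho^{-2}. \tag{10}$$
So all repairs (7) for the middle nodes together fit the allowance. Define polynomials of degree at most $4(M-1)$ by
$$S_1(\cos\varphi)=\frac1{2\pi}\int_{-a}^as(\theta)\kappa(\varphi-\theta)\,d\theta,\qquad S_0(\cos\varphi)=\frac1{2\pi}\int_{-a}^a(1-s(\theta))\kappa(\varphi-\theta)\,d\theta.$$
$S_0$ is the weight of the node $1$, and $S_1$ the weight of the node $1-h$. The full integral over $[-\pi,\pi]$ can be evaluated exactly: with $s$ in the integrand it equals $(1-\lambda_1y)/h$, and with $1-s$ it equals $1-(1-\lambda_1y)/h$. For $y=\cosh t=\cos(it)$, the part over $a\le|\theta|\le\pi$ is at most $C\rho^{-2}T_N(y)$ in modulus, by (5) and (9).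

**Lemma 3.** There is an absolute constant $C_2$ such that, if $\rho_0$ is large enough:

- **(A)** $S_0,S_1\ge0$ on $[-1,1]$.
- **(B)** $S_1(y)\ge-\frac{C_2}\rho T_N(y)$ for $y\ge1$.
- **(C)** $S_0(y)\ge\frac12-C\rho^{-2}T_N(y)$ for $y\ge1$.
- **(D)** $|S_0(y)|,|S_1(y)|\le C\rho^{-2}T_N(y)$ for $y\le-1$.
- **(E)** $S_0(\cos\varphi)\ge\frac12$ for $0\le\varphi\le a/2$.

**Proof.** (A) holds because $0\le s\le1$ on $[-a,a]$ and $\kappa\ge0$ on $\mathbb R$.

(B) Since $\lambda_1\le1$, and by (1) with $j=1$, $k=N$,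
$$\frac{1-\lambda_1y}h\ge\frac{1-y}h\ge-\frac{T_N(y)}{N^2h}=-\frac{T_N(y)}{16\rho}.$$
Subtracting the tail, $S_1(y)\ge-\bigl(\frac1{16\rho}+\frac C{\rho^2}\bigr)T_N(y)$, which is (B) as $\rho\ge1$.

(C) Here $S_0(y)\ge1+\frac{\lambda_1y-1}h-C\rho^{-2}T_N(y)$, and by (4) and (8) $\frac{\lambda_1y-1}h\ge-\frac{1-\lambda_1}h\ge-\frac C{M^2h}=-\frac C\rho\ge-\frac12$ for $\rho_0$ large.

(D) Write $y=\cos(\pi+it)$. For $|\theta|\le a$, $|\sin((\pi-\theta)/2)|=\cos(\theta/2)\ge\cos(\pi/4)$, so (5) bounds the integrands by $CM^{-7}T_N(\cosh t)=CM^{-7}T_N(y)$, as $N$ is even. Finally $M\ge\rho\ge1$.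

(E) The full integral is $1-(1-\lambda_1\cos\varphi)/h$. We have $1-\lambda_1\cos\varphi\le(1-\cos\varphi)+(1-\lambda_1)$. From $h=2\sin^2(a/2)=8\sin^2(a/4)\cos^2(a/4)$ and $\cos^2(a/4)\ge\cos^2(a/2)=1-\frac h2\ge\frac56$,
$$1-\cos\varphi\le2\sin^2(a/4)=\frac h{4\cos^2(a/4)}\le\frac5{16}h.$$
So the full integral is at least $\frac{11}{16}-\frac C\rho$.

For the tail $a\le|\theta|\le\pi$, put $u=|\varphi-\theta|/2$. Since $\varphi\le a/2\le|\theta|/2$, we have $u\ge|\theta|/4$, and $u\le\frac12(\pi+\frac\pi4)=\frac{5\pi}8$. As $\sin$ is concave on $[0,\pi]$, its minimum on $[|\theta|/4,5\pi/8]$ is at an endpoint, and $\sin(|\theta|/4)\le\sin(\pi/4)<\sin(5\pi/8)$. Hence $\sin u\ge\sin(|\theta|/4)\ge\frac12\sin(|\theta|/2)$. By (5) with $t=0$ and (9) the tail is at most $C\rho^{-2}$. For $\rho_0$ large the total is at least $\frac12$. $\square$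

**Where the direct repair stops working.** By (B) we could make $S_1$ nonnegative on $y\ge1$ by adding $\frac{C_2}\rho(1+T_N)$. This costs order $1/\rho=d/M$, not $1/\rho^2$; the resulting rate would be $1/r$. The loss is real. Let $y_*=\cosh(A/M)$ with $A^2=4(C_1+1)$. For $\rho$ large, $\lambda_1\ge\frac12$ by (4), so
$$1-\lambda_1y_*=(1-\lambda_1)-\lambda_1(y_*-1)\le\frac{C_1}{M^2}-\frac{A^2}{4M^2}=-\frac1{M^2},$$
and $S_1(y_*)\le-\frac1\rho+\frac C{\rho^2}\cosh(4A)\le-\frac1{2\rho}$ for $\rho$ large. If $v$ is a polynomial of degree at most $4N$ with $S_1+v\ge0$ on $\mathbb R$, then $v(y_*)\ge\frac1{2\rho}$, and by (D) $v(-y_*)\ge-C\rho^{-2}\cosh(4A)$. So $\|v(y)+v(-y)\|\ge c/\rho$ with an absolute $c>0$, for $\rho$ large. If $S_1$ is repaired by $v$ at both ends of the interval, and all other weights change by a total norm of $O(\rho^{-2})$, then (as $\mathcal J1=1$) the operator sends $1$ to $1+v(y)+v(-y)+O(\rho^{-2})$, which is wrong by at least a constant times $1/\rho$.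

## 7. Transferring weight between the neighboring nodes $1$ and $1-h$

**The idea.** $S_1$ needs an addition $e$ of size $1/\rho$. Take it from $S_0$, the weight of the neighboring node. Then
$$f(1)\,(S_0-e)+f(1-h)\,(S_1+e)=f(1)S_0+f(1-h)S_1+\bigl(f(1-h)-f(1)\bigr)e,$$
and for $f=T_j$ with $j\le d$ the difference $f(1-h)-f(1)$ is at most $d^2h=1/\rho$. So the transfer costs $\frac1\rho\cdot\frac C\rho$, within our allowance.

The difficulty is that $S_0-e$ must stay nonnegative, up to repairs of size $\rho^{-2}$. By (E), $S_0$ can spare $e$ near $y=1$; farther away in $[-1,1]$ we only know $S_0\ge0$. So $e$ must be concentrated near $y=1$.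

**Step 1: a localizing factor.** We want a polynomial that is at least $1$ for $y\ge1$ and tiny on $[-1,1]$ away from $1$. Let $q(\cos\varphi)=D(\varphi)/M$ and $b=q^8$, of degree $4(M-1)$. The Chebyshev coefficients of $q$ are nonnegative with sum $q(1)=1$, so $\|b\|\le\|q\|^8=1$. Moreover:

- $b\ge0$ on $\mathbb R$, and $b\le1$ on $[-1,1]$ as $|D|\le M$.
- For $y=\cosh t\ge1$, $q(y)=\frac1M\bigl(1+2\sum_{j\le(M-1)/2}\cosh jt\bigr)$, so $1\le q(y)\le\cosh(\frac{M-1}2t)$, and $1\le b(y)\le\cosh(4(M-1)t)\le T_N(y)$.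
- For $y=-\cosh t$, since $M$ is odd, $|D(\pi+it)|=\cosh(Mt/2)/\cosh(t/2)$, so $b(y)\le M^{-8}T_N(y)$.
- For $\varphi\in[a/2,\pi]$, $|D(\varphi)|\le1/\sin(a/4)$ and $\sin(a/4)\ge\frac12\sin(a/2)$, so $b(\cos\varphi)\le(\frac12M\sin(a/2))^{-8}=(M^2h/8)^{-4}=(\rho/8)^{-4}$.

**Step 2: the corrected weights.** Put
$$e=\frac{C_2}\rho(1+T_N)\,b .$$
As $N$ is even, $e\ge0$ on $\mathbb R$; also $\|e\|\le2C_2/\rho$ and $\deg e\le2N$. Define
$$S_1'=S_1+e+C_3\rho^{-2}(2+T_N),\qquad S_0'=S_0-e+C_4\rho^{-2}(2+T_{4N}).$$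
Both have degree at most $4N=16M$.

**Lemma 4.** For suitable absolute $C_3,C_4,\rho_0$, both $S_0'\ge0$ and $S_1'\ge0$ on all of $\mathbb R$.

**Proof for $S_1'$.** On $[-1,1]$ all terms are nonnegative. For $y\ge1$ we have $b\ge1$, so $e\ge\frac{C_2}\rho T_N$, and (B) gives $S_1+e\ge0$. For $y\le-1$, $e\ge0$ and (D) gives $S_1\ge-C\rho^{-2}T_N$, which the last term absorbs if $C_3\ge C$.

**Proof for $S_0'$.** Note that $2+T_{4N}\ge1$ on $[-1,1]$ and $2+T_{4N}\ge T_{4N}$ everywhere. We need $S_0-e\ge-C\rho^{-2}$ on $[-1,1]$ and $S_0-e\ge-C\rho^{-2}T_{4N}$ outside.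

For $y=\cos\varphi$ with $\varphi\in[0,a/2]$: $S_0\ge\frac12$ by (E), and $e\le2C_2/\rho\le\frac12$ if $\rho_0\ge4C_2$.

For $\varphi\in[a/2,\pi]$: $S_0\ge0$, and $e\le\frac{2C_2}\rho(8/\rho)^4\le C\rho^{-2}$.

For $y\ge1$ the polynomial $e$ carries a factor $1/\rho$ only, which we square with the inequality $X\le\frac14+X^2$. Let $\tau=T_{2N}(y)$. By fact 4 and $b\le T_N$,
$$e\le\frac{2C_2}\rho T_N(y)^2\le\frac{2C_2}\rho\tau\le\frac14+\frac{4C_2^2}{\rho^2}\tau^2\le\frac14+\frac{4C_2^2}{\rho^2}T_{4N}(y).$$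
With (C) and $T_N\le T_{4N}$, $S_0-e\ge\frac14-C\rho^{-2}T_{4N}(y)$. The constant $\frac14$ is paid by the surplus $\frac12$ in (C), and the rest is of the allowed size.

For $y\le-1$: by (D) and $b\le M^{-8}T_N$,
$$S_0-e\ge-C\rho^{-2}T_N-\frac{2C_2}\rho M^{-8}T_N^2\ge-C\rho^{-2}T_{4N}(y),$$
since $M\ge\rho\ge1$. Now choose $C_4$ at least as large as the constants that occurred. $\square$

## 8. The operator $P$ and its error

**Definition of $P$.** For a univariate $f$ of degree at most $d$ let
$$Pf(y)=\frac1\pi\int_a^{\pi-a}f(\cos\theta)K'_\theta(y)\,d\theta+f(1)S_0'(y)+f(1-h)S_1'(y)+f(-1)S_0'(-y)+f(-1+h)S_1'(-y).$$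
This is a node operator on $\Omega=[a,\pi-a]\sqcup\{4\text{ points}\}$ with nodes in $[-1,1]$. By (7) and Lemma 4 its weights are nonnegative on $\mathbb R$, their degrees are at most $16M$, and they depend continuously on $\omega$. So only the error bound of Proposition 2 remains. Fix $f=T_j$ with $0\le j\le d$.

**Step 1: $P$ is a perturbation of $\mathcal J$ applied to an interpolant.** Let $f^\sharp=f$ on $[-1+h,1-h]$, and on each of $[1-h,1]$ and $[-1,-1+h]$ let $f^\sharp$ be the linear interpolant of $f$ at the endpoints of that interval. For $|\theta|\le a$, $\cos\theta=1-s(\theta)h$, so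
$$f^\sharp(\cos\theta)=(1-s(\theta))f(1)+s(\theta)f(1-h).$$
Split the integral for $\mathcal Jf^\sharp$. The part $a\le|\theta|\le\pi-a$ gives the weights $K_\theta$, and the part $|\theta|\le a$ gives $f(1)S_0+f(1-h)S_1$. In the part near $\pi$ substitute $\theta=\pi-\theta'$: then $\cos\theta=-1+s(\theta')h$ and $\kappa(\varphi-\pi+\theta')=\kappa(\pi-\varphi-\theta')$, with $\cos(\pi-\varphi)=-y$. Altogether
$$\mathcal Jf^\sharp(y)=\frac1\pi\int_a^{\pi-a}f(\cos\theta)K_\theta(y)\,d\theta+f(1)S_0(y)+f(1-h)S_1(y)+f(-1)S_0(-y)+f(-1+h)S_1(-y).$$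
Therefore
$$Pf-f=(Pf-\mathcal Jf^\sharp)+\mathcal J(f^\sharp-f)+(\mathcal Jf-f),$$
and we bound the three terms in turn.

**Step 2: the repairs, $Pf-\mathcal Jf^\sharp$.** This step adds up what the corrections cost. The difference equals
$$\frac{C_5}\pi\Big(\int_a^{\pi-a}f(\cos\theta)w(\theta)\,d\theta\Big)(1+T_N)+\bigl(f(1-h)-f(1)\bigr)e(y)+\bigl(f(-1+h)-f(-1)\bigr)e(-y)+R,$$
where $R$ collects the terms with $C_3\rho^{-2}(2+T_N)$ and $C_4\rho^{-2}(2+T_{4N})$ at the four endpoint nodes. Since $|f|\le1$ on $[-1,1]$, $\|R\|\le6(C_3+C_4)\rho^{-2}$. By (10) the first term has norm at most $C\rho^{-2}$. As $|T_j'|\le j^2\le d^2$ on $[-1,1]$, $|f(\pm(1-h))-f(\pm1)|\le d^2h=1/\rho$, while $\|e\|\le2C_2/\rho$; the substitution $y\mapsto-y$ preserves the norm. So $\|Pf-\mathcal Jf^\sharp\|\le C\rho^{-2}$.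

**Step 3: the kernel, $\mathcal Jf-f$.** By (6) and (4), $\|\mathcal Jf-f\|=1-\lambda_j\le Cd^2/M^2=C\rho^{-2}$.

**Step 4: the interpolation, $\mathcal Jg$ with $g=f^\sharp-f$.** Here $g$ is small in the sup norm, but we need the sum of its Chebyshev coefficients. We obtain it with no logarithmic loss from an $L^2$ estimate at the scale $a$.

By Markov's inequality applied twice, $|f''|\le d^4$ on $[-1,1]$. On $[1-h,1]$, $g$ vanishes at both endpoints and $|g''|=|f''|\le d^4$. By Rolle's theorem $g'$ has a zero there, so $|g'|\le hd^4$ and $|g|\le h^2d^4=\rho^{-2}$. The same holds on $[-1,-1+h]$, and $g=0$ elsewhere.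

Let $\gamma(\theta)=g(\cos\theta)$. It is Lipschitz, even and $2\pi$-periodic. On a period it is supported on a set of measure $4a$ (the points within $a$ of $0$ or of $\pi$), where $|\sin\theta|\le a$, $|\gamma|\le\rho^{-2}$ and $|\gamma'|\le ahd^4$ almost everywhere. Using $a^2\le Ch$,
$$\|\gamma\|_2^2+a^2\|\gamma'\|_2^2\le C\bigl(a\rho^{-4}+a^2\cdot a\cdot a^2h^2d^8\bigr)\le C\bigl(a\rho^{-4}+a(hd^2)^4\bigr)\le Ca\rho^{-4}.$$
Since $\gamma$ is real and even, $g_0=\hat\gamma_0$ and $g_j=\hat\gamma_j+\hat\gamma_{-j}$ for $j\ge1$. By Cauchy–Schwarz, and by Parseval for $\gamma$ and $\gamma'$,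
$$\sum_j|g_j|\le\sum_{\ell\in\mathbb Z}|\hat\gamma_\ell|\le\Big(\sum_\ell\frac1{1+a^2\ell^2}\Big)^{1/2}\Big(\sum_\ell(1+a^2\ell^2)|\hat\gamma_\ell|^2\Big)^{1/2}\le\Big(\frac Ca\Big)^{1/2}\bigl(Ca\rho^{-4}\bigr)^{1/2}=C\rho^{-2},$$
where $\sum_\ell\frac1{1+a^2\ell^2}\le1+2\int_0^\infty\frac{dx}{1+a^2x^2}=1+\frac\pi a\le\frac Ca$. By (6), $\|\mathcal Jg\|\le C\rho^{-2}$.

Adding Steps 2, 3 and 4, $\|PT_j-T_j\|\le C\rho^{-2}=C_*d^2/M^2$ for $0\le j\le d$. This proves Proposition 2, and with Section 4 and the lower bound of Section 2 it completes the proof of Theorem 1. $\blacksquare$
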